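\title{The cospectral radius of percolation clusters\\ when there are infinitely many infinite clusters}

\begin{abstract}
Consider Bernoulli bond percolation on a Cayley graph of a finitely generated group, and an independent symmetric random walk started at the identity. We prove that if there are infinitely many infinite clusters, then the probability that the walk lies in the cluster of its starting point at time $n$ decays exponentially in $n$, on average and for almost every configuration. Equivalently, the cluster subrelation of the Bernoulli orbit equivalence relation has cospectral radius less than one almost everywhere on the union of its infinite classes, which answers a question of Hayes. If the infinite cluster is unique, the cospectral radius equals one. The proof establishes a spectral gap for a unitary representation built from the infinite clusters. It combines the spectral gap of the Bernoulli action, a Burton--Keane inequality on a smaller percolation, and a sprinkling argument.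
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $\Gamma$ be an infinite group with a finite symmetric generating set $S$, $e\notin S$. Its Cayley graph $\mathcal G$ has vertex set $\Gamma$ and edge set $\mathsf E=\{\{\gamma,\gamma s\}:\gamma\in\Gamma,\ s\in S\}$; we write $d$ for the graph metric and $|\gamma|=d(e,\gamma)$. Left multiplication is an action of $\Gamma$ on $\mathcal G$ by automorphisms, free on vertices. For $x\in X=\{0,1\}^{\mathsf E}$ let $\mathcal G_x$ be the graph on $\Gamma$ formed by the \emph{open} edges, those with $x=1$. Its components are the \emph{clusters}, and $C_x(v)$ is the cluster of $v$. For $p\in(0,1)$ let $\mu_p$ be the product measure on $X$ under which each edge is open with probability $p$. The action $(\gamma x)(\{a,b\})=x(\{\gamma^{-1}a,\gamma^{-1}b\})$ preserves $\mu_p$.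

Left multiplication by $\gamma$ carries $\mathcal G_x$ onto $\mathcal G_{\gamma x}$ and $\gamma^{-1}$ to $e$, so $\gamma x$ is the configuration $x$ seen from the vertex $\gamma^{-1}$. In the orbit equivalence relation $\mathcal R=\{(x,\gamma x):x\in X,\ \gamma\in\Gamma\}$ the viewpoint may move anywhere. In the \emph{cluster subrelation}
\[
\mathcal S=\{(x,\gamma x):x\in X,\ \gamma\in\Gamma,\ e\text{ and }\gamma^{-1}\text{ are connected in }\mathcal G_x\}
\]
it may move only inside the cluster of $e$. Let $U_\infty$ be the set of $x$ whose class $[x]_{\mathcal S}$ is infinite. Given a symmetric probability measure $\nu$ on $\Gamma$, consider the random walk on the $\mathcal R$-class of $x$ that moves from $y$ to $\gamma y$ with probability $\nu(\gamma)$. The probability that the walk started at $x$ is in $[x]_{\mathcal S}$ at time $n$, and its exponential rate, the \emph{cospectral radius}, are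
\[
p_n(x)=\nu^{*n}\big(\{\gamma\in\Gamma:(x,\gamma x)\in\mathcal S\}\big),\qquad \rho^{\mathcal S}_\nu(x)=\limsup_{n\to\infty}p_n(x)^{1/n}.
\]
For finitely supported $\nu$, Ab\'ert, Fr\c{a}czyk and Hayes showed that along even times the limit exists for almost every $x$.

\medskip\noindent\textbf{Question} (Hayes \cite{Hayes}). \emph{Suppose that $\mathcal G_x$ has infinitely many infinite clusters for $\mu_p$-almost every $x$, and that $\nu$ is symmetric with $\operatorname{supp}\nu=S$. Is $\rho^{\mathcal S}_\nu(x)<1$ for $\mu_p$-almost every $x\in U_\infty$?}
\medskip

In \cite{Hayes} the condition on $\nu$ is written $\langle\operatorname{supp}\nu\rangle=S$, while the setup and the accompanying corollary there use $\operatorname{supp}\nu=S$. Theorem~\ref{thm:B}(i) below also covers the reading in which $\operatorname{supp}\nu$ is only required to generate $\Gamma$.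

The question can be stated in terms of clusters alone, because the action on $(X,\mu_p)$ is essentially free. Indeed, let $\gamma\ne e$. If $\gamma$ fixes the edge $\{a,as\}$, then $\gamma a=as$, so $\gamma$ fixes at most one edge at each vertex. Since $\Gamma$ is infinite, $|S|\ge2$, and therefore $\gamma$ moves infinitely many edges. Among these we find infinitely many pairwise disjoint pairs $\{\epsilon,\gamma\epsilon\}$; the two edges of a pair have equal states with probability $p^2+(1-p)^2<1$, independently, so $\mu_p(\gamma x=x)=0$. Hence for almost every $x$ we have $(x,\gamma x)\in\mathcal S$ if and only if $\gamma^{-1}\in C_x(e)$, and $x\in U_\infty$ if and only if $C_x(e)$ is infinite. As $\nu^{*n}$ is symmetric,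
\begin{equation}\label{eq:pn}
p_n(x)=\nu^{*n}(C_x(e))\qquad\text{for almost every }x.
\end{equation}
So $p_n(x)$ is the probability that the $\nu$-random walk on $\Gamma$, which ignores the percolation, is in the cluster of its starting point at time $n$.

\subsection{Which answer to expect}
It helps to compare the cluster $C_x(e)$ with a subgroup $H\le\Gamma$, and the set of all clusters with the coset space $\Gamma/H$. If $P$ denotes the operator of averaging against $\nu$ on $\ell^2(\Gamma/H)$, then $\nu^{*n}(H)=\langle P^n\mathbf 1_{\{H\}},\mathbf 1_{\{H\}}\rangle$, and $\nu^{*2n}(H)=\|P^n\mathbf 1_{\{H\}}\|^2$ is at least the reciprocal of the number of cosets that the walk can reach at time $n$. For $H=\{e\}$ in a nonamenable group, Kesten's theorem gives $\nu^{*n}(\gamma)\le\rho^n$ for all $\gamma$, with $\rho<1$; in the same way a finite cluster has $p_n(x)\le|C_x(e)|\rho^n$. For $H$ of finite index, $\nu^{*2n}(H)\ge[\Gamma:H]^{-1}$ and the rate is $1$; a unique infinite cluster will turn out to behave in this way. The question concerns the analogue of an infinite subgroup of infinite index, and for subgroups these properties do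 not force exponential decay: if $H$ is the kernel of the map from the free group on $a,b$ onto $\mathbb Z$ with $a\mapsto1$, $b\mapsto0$, and $\nu$ is uniform on $\{a^{\pm1},b^{\pm1}\}$, then $\nu^{*2n}(H)\ge1/(2n+1)$. A positive answer must therefore use more about Bernoulli percolation than the number of its clusters. Trees suggest that it is true.

\begin{example}\label{ex:tree}
Let $\Gamma$ be free on $a,b$ and $S=\{a^{\pm1},b^{\pm1}\}$, so that $\mathcal G$ is the $4$-regular tree, and let $\nu$ be uniform on $S$. Fix $p\in(1/3,1)$. Along a geodesic ray, the disjoint subtrees hanging off the ray carry independent supercritical branching processes of mean offspring $3p>1$, and infinitely many edges of the ray are closed; so there are infinitely many infinite clusters. The vertices $e$ and $\gamma$ are connected with probability $p^{|\gamma|}$, so $\int p_n\,d\mu_p=\mathbb E\,p^{|Z_n|}$, where $Z_n$ is simple random walk on the tree. From a vertex other than $e$ the walk moves away from $e$ with probability $3/4$, so $\mathbb E[p^{|Z_{n+1}|}\mid Z_n]=r\,p^{|Z_n|}$ with $r=(3p+p^{-1})/4$; from $e$ the factor is $p\le r$. Hence $\int p_n\,d\mu_p\le r^n$,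 and $r<1$ because $3p^2-4p+1=(3p-1)(p-1)<0$.
\end{example}

This computation rests on the formula $p^{|\gamma|}$, which has no counterpart on a graph with cycles. The general proof uses no pointwise bound on connection probabilities.

\subsection{Results}
Write $u\leftrightarrow w$ if $u$ and $w$ lie in the same cluster, and put
\[
\theta(q)=\mu_q(|C_x(e)|=\infty),\quad \tau_q(u,w)=\mu_q(u\leftrightarrow w),\quad \psi_q(\gamma)=\mu_q(e\leftrightarrow\gamma,\ |C_x(e)|=\infty).
\]
The answer to the question is yes, and an averaged bound holds.

\begin{theorem}\label{thm:A}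
Suppose that $\mathcal G_x$ has infinitely many infinite clusters for $\mu_p$-almost every $x$, and that $\nu$ is symmetric with $\operatorname{supp}\nu=S$. Then there is $r<1$ such that $\int_{U_\infty}p_n\,d\mu_p\le\theta(p)\,r^n$ for all $n$. Consequently $\rho^{\mathcal S}_\nu(x)\le r<1$ for almost every $x\in U_\infty$.
\end{theorem}

The function $\psi_p$ is positive definite (see \eqref{eq:coeff}). Recall that such a function $\psi$ determines, uniquely up to equivalence, a unitary representation $\pi$ with a vector $\xi$ whose translates span a dense subspace and satisfy $\langle\pi(\gamma)\xi,\xi\rangle=\psi(\gamma)$; this is the \emph{cyclic representation} of $\psi$. A representation has \emph{almost invariant unit vectors} if for every finite $W\subset\Gamma$ and every $t>0$ some unit vector $f$ satisfies $\|\pi(\gamma)f-f\|<t$ for all $\gamma\in W$.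

\begin{theorem}\label{thm:B}
Let $p\in(0,1)$ with $\theta(p)>0$, and let $\nu$ be any symmetric probability measure on $\Gamma$, possibly of infinite support, whose support generates $\Gamma$.
\begin{enumerate}
\item[(i)] If there are almost surely infinitely many infinite clusters, then the conclusion of Theorem~\ref{thm:A} holds for $\nu$. Moreover, the cyclic representation of $\psi_p$ has no almost invariant unit vectors.
\item[(ii)] If there is almost surely a unique infinite cluster, then $\rho^{\mathcal S}_\nu(x)=1$ for almost every $x\in U_\infty$, and the cyclic representation of $\psi_p$ has a nonzero invariant vector.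
\item[(iii)] If there are almost surely infinitely many infinite clusters, then there are $C<\infty$ and $r_1<1$ with $\sum_\gamma\nu^{*n}(\gamma)\,\tau_q(e,\gamma)\le Cr_1^n$ for all $n$ and all $q\le p$.
\end{enumerate}
\end{theorem}

By the Newman--Schulman theorem the number of infinite clusters is almost surely equal to a constant, which is $0$, $1$ or $\infty$. Thus, when $\theta(p)>0$, we have $\rho^{\mathcal S}_\nu<1$ almost everywhere on $U_\infty$ if and only if there are infinitely many infinite clusters. The support of $\nu$ must generate enough: for $\nu$ concentrated at $e$ we have $p_n=1$. No assumption is made on parameters larger than $p$; in particular the results apply at $p=p_u$, the infimum of the parameters with a unique infinite cluster, whenever there are infinitely many infinite clusters at $p_u$.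

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:rep} reduces Theorems~\ref{thm:A} and~\ref{thm:B}(i) to a spectral gap, Proposition~\ref{prop:gap}. Section~\ref{sec:idea} explains the mechanism behind the gap on the tree, Sections~\ref{sec:tri} and~\ref{sec:close} supply the two geometric ingredients, and Section~\ref{sec:gap} proves the gap. Section~\ref{sec:rest} proves the rest of Theorem~\ref{thm:B}.

\section{Coupling, mass transport and the Bernoulli representation}\label{sec:tools}

\subsection{All parameters at once}
We compare percolations at several parameters, so we realize them on one space. Let $\Omega=[0,1]^{\mathsf E}$ with the product $\mathbb P$ of Lebesgue measures and the action $(\gamma\omega)(\epsilon)=\omega(\gamma^{-1}\epsilon)$. For $q\in(0,1)$ put $\omega_q=\{\epsilon\in\mathsf E:\omega(\epsilon)<q\}$, regarded as a subgraph of $\mathcal G$ with vertex set $\Gamma$. Then $\omega_q$ has law $\mu_q$, it satisfies $(\gamma\omega)_q=\gamma\omega_q$, it increases with $q$, and $\omega_q=\bigcup_{q'<q}\omega_{q'}$. Let $C_q(v)$ be the cluster of $v$ in $\omega_q$. The functions $\theta$ and $q\mapsto\tau_q(u,w)$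 are nondecreasing, and $p_c=\inf\{q:\theta(q)>0\}$.

\subsection{Mass transport}
If $F\colon\Gamma\times\Gamma\to[0,\infty]$ satisfies $F(\gamma v,\gamma w)=F(v,w)$ for all $\gamma,v,w$, then
\begin{equation}\label{eq:mtp}
\sum_wF(e,w)=\sum_wF(w^{-1},e)=\sum_vF(v,e).
\end{equation}
One thinks of $F(v,w)$ as the expected mass sent from $v$ to $w$: the mass sent out by $e$ equals the mass it receives.

\subsection{Averaging operators}
We work with real Hilbert spaces and orthogonal representations. For such a representation $\pi$ and a symmetric probability measure $\nu$, the operator $\pi(\nu)=\sum_\gamma\nu(\gamma)\pi_\gamma$ is a self-adjoint contraction, $\pi(\nu)^n=\pi(\nu^{*n})$, and expanding $\|\pi_\gamma f-f\|^2=2\|f\|^2-2\langle\pi_\gamma f,f\rangle$ gives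
\begin{equation}\label{eq:dirichlet}
\langle(1-\pi(\nu))f,f\rangle=\tfrac12\sum_\gamma\nu(\gamma)\|\pi_\gamma f-f\|^2.
\end{equation}
Let $\lambda$ be the left regular representation, $(\lambda_\gamma h)(v)=h(\gamma^{-1}v)$ on $\ell^2(\Gamma)$.

\begin{lemma}\label{lem:koopman}
Let $(\pi_\gamma\phi)(\omega)=\phi(\gamma^{-1}\omega)$ on $L^2(\Omega)$, let $L^2_0(\Omega)$ be the subspace of functions of mean zero, and let $\nu$ be symmetric with generating support. Then:
\begin{enumerate}
\item[(a)] $\langle\pi(\nu)\phi,\phi\rangle\le\|\lambda(\nu)\|\,\|\phi\|^2$ for $\phi\in L^2_0(\Omega)$;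
\item[(b)] $\pi(\nu)^n\phi\to\mathbb E\phi$ in $L^2(\Omega)$ for every $\phi\in L^2(\Omega)$;
\item[(c)] every $\Gamma$-invariant event has probability $0$ or $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $h_0=1,h_1,h_2,\dots$ be an orthonormal basis of $L^2[0,1]$. The products $h_j(\omega)=\prod_\epsilon h_{j(\epsilon)}(\omega(\epsilon))$, where $j\colon\mathsf E\to\{0,1,2,\dots\}$ is finitely supported and not identically zero, form an orthonormal basis of $L^2_0(\Omega)$, and $\pi_\gamma h_j=h_{\gamma j}$ with $(\gamma j)(\epsilon)=j(\gamma^{-1}\epsilon)$. The stabilizer $M$ of $j$ permutes the finite nonempty set of endpoints of edges in the support of $j$; since $\Gamma$ acts freely on vertices, $M$ is finite. The closed span of the orbit of $h_j$ is $\ell^2(\Gamma/M)$, and sending the basis vector at $\gamma M$ to $|M|^{-1/2}\mathbf 1_{\gamma M}$ embeds it equivariantly and isometrically in $\ell^2(\Gamma)$. So $L^2_0(\Omega)$ is a direct sum of subrepresentations of $\lambda$, which gives (a).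

For (b) we first show that $\lambda(\nu)$ has no eigenvalue $\pm1$. Otherwise $\lambda(\nu*\nu)h=h$ for some $h\ne0$, and $|h(v)|\le\sum_\gamma(\nu*\nu)(\gamma)|h(\gamma^{-1}v)|$ for all $v$. The set where $|h|$ is maximal is nonempty and finite, and by this inequality it is invariant under left multiplication by the symmetric set $\operatorname{supp}(\nu*\nu)$, hence by the subgroup $\Gamma_0$ that it generates. This subgroup consists of the words of even length in $\operatorname{supp}\nu$, so $\Gamma=\Gamma_0\cup t\Gamma_0$ for any $t\in\operatorname{supp}\nu$, and $\Gamma_0$ is infinite. A nonempty finite subset of $\Gamma$ cannot be invariant under an infinite subgroup. By the decomposition above, $\pi(\nu)$ has no eigenvalue $\pm1$ on $L^2_0(\Omega)$ either. If $\sigma$ is the spectral measure of $\phi\in L^2_0(\Omega)$ for $\pi(\nu)$, then $\|\pi(\nu)^n\phi\|^2=\int t^{2n}\,d\sigma\to\sigma(\{-1,1\})=0$. Constants are fixed by $\pi(\nu)$, so (b) follows. If $A$ is invariant, then $\pi(\nu)^n\mathbf 1_A=\mathbf 1_A$, and (b) gives $\mathbf 1_A=\mathbb P(A)$ almost surely, which is (c).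
\end{proof}

\subsection{Published results}
For finite $W\subset\Gamma$ let $\partial W$ be the set of edges of $\mathcal G$ with exactly one endpoint in $W$. The group $\Gamma$ is nonamenable if and only if $\inf_W|\partial W|/|W|>0$. We use the following theorems.
\begin{enumerate}
\item[(K)] Kesten: if $\Gamma$ is nonamenable and $\nu$ is symmetric with generating support, then $\|\lambda(\nu)\|<1$.
\item[(BLPS)] Benjamini--Lyons--Peres--Schramm \cite{BLPS}: on a Cayley graph of a nonamenable group there is almost surely no infinite cluster at $p_c$.
\item[(HP)] H\"aggstr\"om--Peres \cite{HP}: on a Cayley graph, if $p_c<p_1<p_2$, then almost surely every infinite cluster of $\omega_{p_2}$ contains an infinite cluster of $\omega_{p_1}$.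
\item[(LS)] Lyons--Schramm \cite{LS}: for Bernoulli percolation on a Cayley graph and any $\Gamma$-invariant measurable property of clusters, almost surely all infinite clusters have the property or none does.
\item[(HH)] Hermon--Hutchcroft \cite{HH}: on a nonamenable transitive graph, for $p>p_c$ there are $c,C>0$ with $\mathbb P(n\le|C_p(e)|<\infty)\le Ce^{-cn}$ for all $n$. This is used only for Theorem~\ref{thm:B}(iii).
\end{enumerate}

\section{The cluster representation and the reduction to a spectral gap}\label{sec:rep}

We build the analogue of $\ell^2(\Gamma/H)$. The set of infinite clusters is random and $\Gamma$ does not act on it, but $\Gamma$ does act on pairs consisting of a configuration and one of its infinite clusters.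

Let $\theta(q)>0$, and let $\mathcal C_q(\omega)$ be the countable set of infinite clusters of $\omega_q$. Let $\mathcal H_q$ be the real Hilbert space of measurable functions $f(\omega,c)$, $c\in\mathcal C_q(\omega)$, with $\|f\|^2=\mathbb E\sum_cf(\omega,c)^2<\infty$. Formally, fix an enumeration of $\Gamma$ and represent a cluster by its first vertex; then $\mathcal H_q=L^2(Z,\mathbb P\otimes\text{counting})$, where $Z\subset\Omega\times\Gamma$ is the measurable set of pairs $(\omega,v)$ such that $v$ is the first vertex of an infinite cluster of $\omega_q$. The map $(\omega,c)\mapsto(\gamma\omega,\gamma c)$ sends the fiber over $\omega$ bijectively onto the fiber over $\gamma\omega$, and $\gamma$ preserves $\mathbb P$, so the map preserves the measure. Hence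
\[
(U_\gamma f)(\omega,c)=f(\gamma^{-1}\omega,\gamma^{-1}c)
\]
is an orthogonal representation. Let $\xi(\omega,c)=\mathbf 1[e\in c]$. Then $(U_\gamma\xi)(\omega,c)=\mathbf 1[\gamma\in c]$, and $\langle U_\gamma\xi,U_{\gamma'}\xi\rangle$ is the probability that $\gamma$ and $\gamma'$ lie in the same infinite cluster:
\begin{equation}\label{eq:coeff}
\langle U_\gamma\xi,U_{\gamma'}\xi\rangle=\psi_q(\gamma^{-1}\gamma').
\end{equation}
In particular $\|\xi\|^2=\theta(q)$, and $\psi_q$ is positive definite. Let $\mathcal H_{q,\xi}$ be the closed span of the vectors $U_\gamma\xi$. By \eqref{eq:coeff} its complexification is the cyclic representation of $\psi_q$. For $q=p$, \eqref{eq:pn} and \eqref{eq:coeff} give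
\begin{equation}\label{eq:moments}
\langle U(\nu)^n\xi,\xi\rangle=\sum_\gamma\nu^{*n}(\gamma)\psi_p(\gamma)=\mathbb E\big[\nu^{*n}(C_p(e));|C_p(e)|=\infty\big]=\int_{U_\infty}p_n\,d\mu_p.
\end{equation}
The averaged return probabilities are thus moments of a self-adjoint operator, and the heart of the paper is the following estimate.

\begin{proposition}\label{prop:gap}
Suppose that $\omega_p$ has almost surely infinitely many infinite clusters. Then there is $\delta_0>0$ such that every finite real linear combination $f=\sum_\gamma a_\gamma U_\gamma\xi\in\mathcal H_p$ satisfies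
\begin{equation}\label{eq:gap}
\sum_{s\in S}\|U_sf-f\|^2\ge\delta_0^2\,\|f\|^2.
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}(i), given Proposition~\ref{prop:gap}]
Theorem~\ref{thm:A} is the case $\operatorname{supp}\nu=S$ of the first claim of Theorem~\ref{thm:B}(i), so let $\nu$ be symmetric with generating support.

By continuity \eqref{eq:gap} holds on $\mathcal H_{p,\xi}$. For $f=f_1+if_2$ in the complexification, $\|f\|^2=\|f_1\|^2+\|f_2\|^2$ and $\|U_sf-f\|^2=\sum_j\|U_sf_j-f_j\|^2$, so \eqref{eq:gap} holds there as well. Every unit vector is then moved by at least $\delta_0|S|^{-1/2}$ by some $s\in S$, so the cyclic representation of $\psi_p$ has no almost invariant unit vectors.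

Next we pass from $S$ to $\nu$. Write each $s\in S$ as $s=t_1\cdots t_k$ with $t_i\in\operatorname{supp}\nu$. Since the $U_\gamma$ are isometries,
\begin{equation}\label{eq:telescope}
\|U_sf-f\|\le\sum_{i=1}^k\|U_{t_1\cdots t_{i-1}}(U_{t_i}f-f)\|=\sum_{i=1}^k\|U_{t_i}f-f\|,
\end{equation}
and by the Cauchy--Schwarz inequality and \eqref{eq:dirichlet},
\[
\|U_sf-f\|^2\le k\sum_{i}\|U_{t_i}f-f\|^2\le 2k\sum_i\nu(t_i)^{-1}\,\langle(1-U(\nu))f,f\rangle .
\]
Summing over the finite set $S$ and using \eqref{eq:gap}, we find $D\in(0,1)$ with $\langle(1-U(\nu))f,f\rangle\ge D\|f\|^2$ on $\mathcal H_{p,\xi}$. (If $\operatorname{supp}\nu=S$, then \eqref{eq:dirichlet} shows directly that any $D\in(0,1)$ with $D\le\frac12\delta_0^2\min_{s}\nu(s)$ will do.) Put $r=1-D$. The subspace $\mathcal H_{p,\xi}$ is invariant under $U(\nu)$, so the spectral measure $\sigma$ of $\xi$ for $U(\nu)$ has total mass $\theta(p)$ and support in $[-1,r]$.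

This bounds the spectrum away from $1$ but not yet from $-1$. For that we use that all moments of $\sigma$ are nonnegative, by \eqref{eq:moments}. Let $b=\max(0,\max\operatorname{supp}\sigma)\le r$ and $a=-\min\operatorname{supp}\sigma$. If $a>b$, choose $a'\in(b,a)$. Then $\sigma([-a,-a'])>0$ and
\[
\int t^{2k+1}\,d\sigma\le\theta(p)\,b^{2k+1}-(a')^{2k+1}\sigma([-a,-a'])<0\qquad\text{for large }k,
\]
a contradiction. So $a\le b\le r$, the support of $\sigma$ lies in $[-r,r]$, and $\int_{U_\infty}p_n\,d\mu_p=\int t^n\,d\sigma\le\theta(p)r^n$ for all $n\ge0$.

Finally, for $r'\in(r,1)$ we have $\int_{U_\infty}\sum_n(r')^{-n}p_n\,d\mu_p<\infty$. So for almost every $x\in U_\infty$ the series converges, $p_n(x)\le(r')^n$ for large $n$, and $\rho^{\mathcal S}_\nu(x)\le r'$. Let $r'\downarrow r$ along a sequence.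
\end{proof}

\section{The mechanism, on the tree}\label{sec:idea}

Let $f=\sum_{|\gamma|\le n}a_\gamma U_\gamma\xi$ and $f_v=U_vf$, that is, $f_v(\omega,c)=\sum_\gamma a_\gamma\mathbf 1[v\gamma\in c]$. For fixed $\omega$, each vertex $v$ assigns the weights $f_v(c)$ to the infinite clusters within distance $n$ of $v$. Since $\|f_{vs}-f_v\|=\|U_sf-f\|$, near invariance of $f$ means that neighboring vertices assign nearly the same weights. A vertex $v$ in an infinite cluster can put weight on its own cluster or on other clusters; call the second part $g_v$, the \emph{off-diagonal} part. We show that neither is compatible with near invariance.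

Weight on the own cluster is the easy case. Take $f=\xi$, for which $g_v=0$. If $e$ and $\gamma_0$ lie in different infinite clusters, then $f_e$ and $f_{\gamma_0}$ are different unit vectors of the standard basis in the fiber. So $\|U_{\gamma_0}\xi-\xi\|^2$ is at least twice the probability of this event, and by \eqref{eq:telescope} some generator moves $\xi$ by a definite amount.

For the off-diagonal part, take the tree of Example~\ref{ex:tree} and $f=\xi+\sum_{s}U_s\xi$, so that $f_v(c)$ is the number of vertices of $c$ within distance $1$ of $v$. Let $K\ne c$ be infinite clusters. They are disjoint subtrees, so at most one edge of $\mathcal G$ joins them, since two such edges would close a cycle. Hence $g_v(c)\in\{0,1\}$ for $v\in K$, and $g_v(c)=1$ for at most one $v\in K$. If $g_v(c)=1$, then $f_{vs}(c)=0$ for each open edge $\{v,vs\}$. At a vertex with at least three open edges this gives $\sum_s\sum_c(f_v(c)-f_{vs}(c))^2\ge3\sum_cg_v(c)^2$, and therefore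
\[
\mathbb E\Big[\sum_cg_e(c)^2;\ |C_p(e)|=\infty,\ e\text{ has at least three open edges}\Big]\le\tfrac13\sum_s\|U_sf-f\|^2 .
\]
The weight that $K$ puts on $c$ has to drop to zero as $v$ moves away inside $K$, and this drop is paid for by the displacement of $f$.

For general $n$ the function $v\mapsto g_v(c)^2$ on $K$ is still finitely supported on the tree: every path from $K$ to $c$ passes through the vertex of $K$ nearest to $c$, so the support lies within distance $n$ of that vertex. But the function can now decrease slowly, and we need a constant that does not depend on $n$. On a path, a tent function of height $1$ and width $m$ has total variation $2$ and sum of order $m$, so long paths in $K$ are useless. We count only vertices at which $K$ branches to infinity in three directions. The number of such vertices in a finite set is at most the number of boundary edges, so the sum of a function over them is at most its total variation (Section~\ref{sec:tri}). The variation may occur far from the vertex that carries the weight; mass transport moves it back.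

Three difficulties remain on a general Cayley graph. First, $f$ might be concentrated on a rare event in $\Omega$ that avoids the configurations we control; the spectral gap of the Bernoulli action excludes this. Second, two infinite clusters might come within distance $n$ of each other infinitely often, and then finite support fails. We can exclude this only for parameters outside a countable set (Section~\ref{sec:close}), which may contain $p$ (Remark~\ref{rem:pu}). So we prove \eqref{eq:gap} at good parameters $q<p$ and let $q\uparrow p$. Third, the constant must then be uniform in $q$. The set of branching vertices of $\omega_q$ is not monotone in $q$, since opening edges can join two branches. We therefore fix $p_1<p$ and use the branching vertices of $\omega_{p_1}$ for all $q\in(p_1,p)$.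

\section{Trifurcations}\label{sec:tri}

A vertex $v$ of a graph $\eta$ is a \emph{trifurcation} if the component of $v$ in $\eta$, with $v$ removed, has at least three infinite components. Let $\operatorname{Tri}(\eta)$ be the set of trifurcations. The first lemma is the deterministic inequality of Burton--Keane type.

\begin{lemma}\label{lem:BK}
Let $H$ be a connected, locally finite, infinite graph, $W$ a finite set of vertices, $Y\subseteq W$ a set of trifurcations of $H$, and $L$ the set of edges of $H$ joining $W$ to its complement. Then $|Y|\le|L|$.
\end{lemma}

\begin{proof}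
We show $|L|\ge|Y|+2$ for $Y\ne\emptyset$, by induction on $|Y|$.

First observe: if $y\in Y$ and $D$ is an infinite component of $H\setminus y$, then some edge of $L$ has its outer endpoint (the one outside $W$) in $D$. Indeed, $D\cup\{y\}$ is connected and contains $y\in W$ and a vertex outside the finite set $W$; the first edge leaving $W$ on a path in $D\cup\{y\}$ between these two has the required property. Distinct components $D$ give distinct edges, so $|L|\ge3$ if $|Y|=1$.

Let $|Y|\ge2$. We remove an extremal trifurcation together with one of its branches. Fix $y_0\in Y$ and let $y\in Y$ be at maximal distance from $y_0$ in $H$, so $y\ne y_0$. If some $y'\in Y\setminus\{y\}$ lay in a component of $H\setminus y$ not containing $y_0$, every path from $y_0$ to $y'$ would pass through $y$, and $y'$ would be farther from $y_0$ than $y$. So $Y\setminus\{y\}$ lies in one component of $H\setminus y$, and there are infinite components $D_1\ne D_2$ of $H\setminus y$ disjoint from $Y$.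

Let $H'=H\setminus D_2$ and $W'=W\setminus D_2\supseteq Y\setminus\{y\}$. The only vertex outside $D_2$ adjacent to $D_2$ is $y$, so a path between two vertices outside $D_2$ enters and leaves $D_2$ through $y$, and cutting out these excursions gives a path that avoids $D_2$ and uses no new vertices. Hence $H'$ is connected, and it is infinite as it contains $D_1$. Let $y'\in Y\setminus\{y\}$. The component $Q$ of $H\setminus y'$ containing $y$ contains $D_1\cup D_2$, because $y'\notin D_1\cup D_2$. By the same cutting, $Q\setminus D_2$ is connected, and it is infinite as it contains $D_1$. The other components of $H\setminus y'$ do not meet $D_2$. So $H'\setminus y'$ has as many infinite components as $H\setminus y'$, and $y'$ is a trifurcation of $H'$. The set $L'$ of edges of $H'$ joining $W'$ to its complement is contained in $L$ and omits the edges with an endpoint in $D_2$, at least one of which is in $L$ by the observation. By induction, $|L|\ge|L'|+1\ge(|Y|-1)+2+1$.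
\end{proof}

\begin{corollary}\label{cor:TV}
Let $K$ be an infinite cluster of a subgraph $\eta\subseteq\mathcal G$, and let $h\ge0$ be a finitely supported function on the vertices of $K$. Then
\[
\sum_{v\in K\cap\operatorname{Tri}(\eta)}h(v)\le\sum_{\{v,w\}\in\eta,\ v,w\in K}|h(v)-h(w)|.
\]
\end{corollary}

\begin{proof}
For $t>0$ let $W_t=\{h>t\}$, a finite set, and let $L_t$ be the set of edges of $K$ with exactly one endpoint in $W_t$. Since $h(v)=\int_0^\infty\mathbf 1[v\in W_t]\,dt$ and $|h(v)-h(w)|=\int_0^\infty\mathbf 1[\{v,w\}\in L_t]\,dt$, the two sides are $\int_0^\infty|\operatorname{Tri}(\eta)\cap W_t|\,dt$ and $\int_0^\infty|L_t|\,dt$. Apply Lemma~\ref{lem:BK} with $H=K$ and $W=W_t$.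
\end{proof}

Finite support cannot be dropped: for $h=1$ the right side vanishes. The next lemma shows that the left side sees every infinite cluster.

\begin{lemma}\label{lem:exist}
Let $0<q<1$, and suppose that $\omega_q$ has almost surely infinitely many infinite clusters. Then $\mathbb P(e\in\operatorname{Tri}(\omega_q))>0$, and almost surely every infinite cluster of $\omega_q$ contains a trifurcation of $\omega_q$.
\end{lemma}

\begin{proof}
Let $B_R=\{v:|v|\le R\}$. Choose $R\ge1$ such that with positive probability three distinct infinite clusters meet $B_R$. We rewire the inside of the ball so as to join them at one vertex. Let $E'$ be the finite set of edges with an endpoint in $B_{R-1}$.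

Let $c$ be an infinite cluster meeting $B_R$. Removing $E'$ splits $c$ into finitely many components, one of which, $c'$, is infinite. Vertices of $B_{R-1}$ become isolated, so $c'$ contains none of them. We claim that $c'$ contains a vertex $y$ with $|y|=R$. If $c$ contains an edge of $E'$, then $c$ contains a vertex of $B_{R-1}$, so $c'\ne c$, and some edge of $E'$ joins $c'$ to the rest of $c$; its endpoint in $c'$ is adjacent to $B_{R-1}$ but not in it. If $c$ contains no edge of $E'$, then $c'=c$ meets $B_R$ and avoids $B_{R-1}$. The claim follows. As the sphere is finite, there are fixed vertices $y_1,y_2,y_3$ with $|y_i|=R$ such that the event $A$ that they lie in three distinct infinite components of $\omega_q\setminus E'$ has positive probability. The event $A$ is independent of the states of the edges in $E'$.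

For each $v\in B_R\setminus\{e\}$ choose a neighbor $v^-$ with $|v^-|=|v|-1$. The edges $\{v,v^-\}$ lie in $E'$ and form a spanning tree of $B_R$. Let $T$ be the union of the paths in this tree from $y_1,y_2,y_3$ to $e$. The only vertices of $T$ at distance $R$ from $e$ are the $y_i$, and they are leaves of $T$. Let $z$ be the median of $y_1,y_2,y_3$, the vertex common to the three paths in $T$ between pairs of them. A leaf is not an interior vertex of a path, so $z\notin\{y_1,y_2,y_3\}$ and $|z|<R$. The paths $P_i$ from $z$ to $y_i$ are disjoint apart from $z$, and all vertices of $P_i$ other than $y_i$ lie in $B_{R-1}$. Since $0<q<1$, with positive probability $A$ holds and the open edges in $E'$ are exactly those of $P_1,P_2,P_3$. On this event the cluster of $z$ with $z$ removed has three components, the $i$th being $P_i\setminus z$ together with the infinite component of $y_i$ in $\omega_q\setminus E'$. So $\mathbb P(z\in\operatorname{Tri}(\omega_q))>0$, and by invariance the same holds for $e$.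

By Lemma~\ref{lem:koopman}(c), trifurcations exist almost surely, and they lie in infinite clusters. Containing a trifurcation is an invariant property of a cluster, so (LS) gives the last claim.
\end{proof}

We now produce the event on which the contradiction will be found. It involves only $\omega_{p_1}$ and $\omega_p$, so that it serves all intermediate parameters.

\begin{lemma}\label{lem:Lambda}
Suppose that $\omega_p$ has almost surely infinitely many infinite clusters. Then $\Gamma$ is nonamenable and $p>p_c$. Fix $p_1\in(p_c,p)$ and write $\operatorname{Tri}=\operatorname{Tri}(\omega_{p_1})$. There is $\gamma_0\in\Gamma$ such that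
\[
\beta:=\mathbb P(\Lambda)>0,\qquad\Lambda=\{e\in\operatorname{Tri},\ \gamma_0\in\operatorname{Tri},\ e\not\leftrightarrow\gamma_0\text{ in }\omega_p\}.
\]
\end{lemma}

\begin{proof}
Let $W\subset\Gamma$ be finite. For each infinite cluster $c$ of $\omega_p$ meeting $W$, Lemma~\ref{lem:BK} bounds the number of trifurcations in $W\cap c$ by the number of edges of $c$ in $\partial W$. Distinct clusters share no edges, so $|\operatorname{Tri}(\omega_p)\cap W|\le|\partial W|$. Taking expectations, $|\partial W|\ge\mathbb P(e\in\operatorname{Tri}(\omega_p))\,|W|$, and the constant is positive by Lemma~\ref{lem:exist}. So $\Gamma$ is nonamenable. Since $\theta(p)>0$ we have $p\ge p_c$, and (BLPS) excludes equality.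

By (HP), each of the infinitely many infinite clusters of $\omega_p$ contains an infinite cluster of $\omega_{p_1}$. So $\omega_{p_1}$ has infinitely many infinite clusters, and by Lemma~\ref{lem:exist} each of them meets $\operatorname{Tri}$. Hence every infinite cluster of $\omega_p$ meets $\operatorname{Tri}$, and almost surely there are $u,w\in\operatorname{Tri}$ with $u\not\leftrightarrow w$ in $\omega_p$. Some fixed pair $(u,w)$ has this property with positive probability. Put $\gamma_0=u^{-1}w$ and translate by $u^{-1}$.
\end{proof}

\section{Close approaches of distinct clusters}\label{sec:close}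

If two infinite clusters come close infinitely often, then an arbitrarily small increase of the parameter merges them. This makes a connection probability jump, and a monotone function has only countably many jumps.

\begin{lemma}\label{lem:close}
Let $\mathcal D\subset(0,1)$ be the set of parameters at which at least one of the functions $q\mapsto\tau_q(u,w)$, $u,w\in\Gamma$, is discontinuous. Then $\mathcal D$ is countable, and for $q\in(0,1)\setminus\mathcal D$ the following holds almost surely: for any two distinct infinite clusters $c,c'$ of $\omega_q$ and all $n\ge1$, the set $\{v\in c:d(v,c')\le n\}$ is finite.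
\end{lemma}

\begin{proof}
There are countably many functions and each is monotone, so $\mathcal D$ is countable. Let $A=A_n(u,w;q)$ be the event that $C_q(u)\ne C_q(w)$ are both infinite and infinitely many $v\in C_q(u)$ satisfy $d(v,C_q(w))\le n$. Let $q'\in(q,1)$ and condition on $\omega_q$. The labels of the edges outside $\omega_q$ are then independent and uniform on $[q,1]$, so these edges lie in $\omega_{q'}$ independently with probability $\alpha=\frac{q'-q}{1-q}>0$. On $A$, choose, as a measurable function of $\omega_q$, infinitely many such vertices $v_i$ with pairwise distances greater than $2n$, which is possible as balls are finite, and geodesics of length at most $n$ from $v_i$ to $C_q(w)$. The $i$th geodesic stays within distance $n$ of $v_i$, so the geodesics are pairwise disjoint. They are therefore contained in $\omega_{q'}$ independently, each with conditional probability at least $\alpha^n$. With conditional probability $1$ one of them is contained in $\omega_{q'}$, and then $u\leftrightarrow w$ in $\omega_{q'}$. Since $A$ is disjoint from the event $\{u\leftrightarrow w\text{ in }\omega_q\}$, which is also contained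 in $\{u\leftrightarrow w\text{ in }\omega_{q'}\}$,
\[
\tau_{q'}(u,w)\ge\tau_q(u,w)+\mathbb P(A)\qquad\text{for all }q'\in(q,1).
\]
If $q\notin\mathcal D$, letting $q'\downarrow q$ gives $\mathbb P(A)=0$. There are countably many triples $(u,w,n)$.
\end{proof}

\section{Proof of the spectral gap}\label{sec:gap}

We prove Proposition~\ref{prop:gap}. Let $p_1,\operatorname{Tri},\gamma_0,\beta,\Lambda$ be as in Lemma~\ref{lem:Lambda}, and $\ell=|\gamma_0|$. Let $\nu_0$ be uniform on $S$. Since $\Gamma$ is nonamenable, $\rho_0=\|\lambda(\nu_0)\|<1$ by (K). Put $\kappa=(2|S|(1-\rho_0))^{-1/2}$ and fix $\delta_0>0$ so small that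
\begin{equation}\label{eq:delta0}
\kappa\delta_0\le\tfrac12\qquad\text{and}\qquad(\kappa+\ell)\delta_0+2|S|^{1/4}\delta_0^{1/2}\le\tfrac12\sqrt\beta .
\end{equation}
This choice depends only on $\beta,\rho_0,\ell,|S|$.

In Steps 1--3, let $q\in(p_1,p)\setminus\mathcal D$ and $f=\sum_{|\gamma|\le n}a_\gamma U_\gamma\xi\in\mathcal H_q$ with $\|f\|=1$, and put $\delta=(\sum_s\|U_sf-f\|^2)^{1/2}$. We show $\delta\ge\delta_0$. As in Section~\ref{sec:idea}, let $f_v=U_vf$, so that $f_v(\omega,c)=\sum_\gamma a_\gamma\mathbf 1[v\gamma\in c]$. Two properties are used:
\begin{equation}\label{eq:fv}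
f_{\gamma v}(\gamma\omega,\gamma c)=f_v(\omega,c),\qquad f_v(\omega,c)\ne0\ \Longrightarrow\ d(v,c)\le n.
\end{equation}
The second holds because $d(v,v\gamma)=|\gamma|$, and it is the reason for working with finite combinations. We write $|f_v|$ for the norm of $f_v(\omega,\cdot)$ in the fiber $\ell^2(\mathcal C_q(\omega))$, a function of $\omega$, and we usually suppress $\omega$.

\subsection*{Step 1: the fiber norm is almost constant}
Let $\varphi=|f_e|$. Then $\mathbb E\varphi^2=1$, and $|f_v|(\omega)=\varphi(v^{-1}\omega)$ by \eqref{eq:fv}. Apply Lemma~\ref{lem:koopman}(a) and \eqref{eq:dirichlet} to $\varphi-\mathbb E\varphi$, and then the triangle inequality in each fiber: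
\[
(1-\rho_0)\operatorname{Var}\varphi\le\frac1{2|S|}\sum_s\mathbb E\big(|f_s|-|f_e|\big)^2\le\frac1{2|S|}\sum_s\mathbb E|f_s-f_e|^2=\frac{\delta^2}{2|S|}.
\]
Hence
\begin{equation}\label{eq:step1}
\operatorname{Var}\varphi\le\kappa^2\delta^2,\qquad(\mathbb E\varphi)^2=1-\operatorname{Var}\varphi\ge1-\kappa^2\delta^2.
\end{equation}

\subsection*{Step 2: the off-diagonal part is small at trifurcations}
For $v$ in an infinite cluster of $\omega_{p_1}$, hence of $\omega_q$, put $g_v(c)=f_v(c)$ for $c\ne C_q(v)$ and $g_v(C_q(v))=0$. This definition is equivariant as in \eqref{eq:fv}. We claim that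
\begin{equation}\label{eq:step2}
\mathbb E\big[|g_v|^2;v\in\operatorname{Tri}\big]\le|S|^{1/2}\delta\qquad\text{for every }v\in\Gamma .
\end{equation}
By invariance it suffices to take $v=e$.

Let $K$ be an infinite cluster of $\omega_{p_1}$, let $c\in\mathcal C_q$, and let $m(K,c)=|\{v\in K:g_v(c)\ne0\}|$. All of $K$ lies in one cluster $c_K$ of $\omega_q$. If $c=c_K$, then $m(K,c)=0$. Otherwise $g_v(c)\ne0$ forces $v\in c_K$ and $d(v,c)\le n$, so $m(K,c)<\infty$ almost surely by Lemma~\ref{lem:close}; here we use $q\notin\mathcal D$. For $v\in K$ let
\[
b_v(c)=\tfrac12\sum_{s:\{v,vs\}\in\omega_{p_1}}\big|g_v(c)^2-g_{vs}(c)^2\big| .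
\]
The sum $\sum_{v\in K}\sum_s$ counts each edge of $K$ once from each endpoint, so Corollary~\ref{cor:TV} with $\eta=\omega_{p_1}$ and $h(v)=g_v(c)^2$ reads
\begin{equation}\label{eq:AB}
A(K,c):=\sum_{v\in K\cap\operatorname{Tri}}g_v(c)^2\ \le\ B(K,c):=\sum_{v\in K}b_v(c).
\end{equation}
This compares sums over a whole cluster, whereas \eqref{eq:step2} concerns an expectation at one vertex. To convert one into the other, for each pair $(K,c)$ let every $v\in K$ distribute its term evenly among the $m(K,c)$ vertices $w\in K$ with $g_w(c)\ne0$. That is, let
\[
F(v,w)=\mathbb E\sum_c\mathbf 1[v,w\text{ in the same infinite }\omega_{p_1}\text{-cluster }K]\,\frac{\mathbf 1[g_w(c)\ne0]}{m(K,c)}\,\mathbf 1[v\in\operatorname{Tri}]\,g_v(c)^2,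
\]
and let $F'$ be the same expression with $\mathbf 1[v\in\operatorname{Tri}]g_v(c)^2$ replaced by $b_v(c)$. Terms with $m(K,c)=0$ are omitted; for these, $g_v(c)=b_v(c)=0$ for all $v\in K$. Both functions are invariant under the diagonal action of $\Gamma$. Let $K_e=C_{p_1}(e)$ and let $I$ be the event that $K_e$ is infinite; it contains $\{e\in\operatorname{Tri}\}$. If $1\le m(K_e,c)<\infty$, then $\sum_{w\in K_e}\mathbf 1[g_w(c)\ne0]/m(K_e,c)=1$, so the masses sent out by $e$ are
\[
\sum_wF(e,w)=\mathbb E\big[|g_e|^2;e\in\operatorname{Tri}\big],\qquad\sum_wF'(e,w)=\mathbb E\Big[\sum_cb_e(c);I\Big].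
\]
The masses received by $e$ are compared by \eqref{eq:AB}:
\[
\sum_vF(v,e)=\mathbb E\Big[\sum_{c:g_e(c)\ne0}\frac{A(K_e,c)}{m(K_e,c)};I\Big]\le\mathbb E\Big[\sum_{c:g_e(c)\ne0}\frac{B(K_e,c)}{m(K_e,c)};I\Big]=\sum_vF'(v,e).
\]
By \eqref{eq:mtp}, $\mathbb E[|g_e|^2;e\in\operatorname{Tri}]\le\mathbb E[\sum_cb_e(c);I]$.

It remains to bound $b_e$ in terms of $f$. If $\{e,s\}\in\omega_{p_1}$, then $C_q(e)=C_q(s)$, so $g_e$ and $g_s$ omit the same cluster: both vanish at $C_q(e)$, and they agree with $f_e$ and $f_s$ at all other clusters. Thus each term of $b_e(c)$ is at most $|f_e(c)-f_s(c)|\,|f_e(c)+f_s(c)|$. The Cauchy--Schwarz inequality in $\mathcal H_q$, the bound $\|f+U_sf\|\le2$, and the Cauchy--Schwarz inequality in the sum over $S$ give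
\[
\mathbb E\Big[\sum_cb_e(c);I\Big]\le\tfrac12\sum_s\|f-U_sf\|\,\|f+U_sf\|\le\sum_s\|f-U_sf\|\le|S|^{1/2}\delta,
\]
which proves \eqref{eq:step2}.

\subsection*{Step 3: the gap at the parameter $q$}
On $\Lambda$, the vertices $e$ and $\gamma_0$ lie in infinite clusters of $\omega_{p_1}$, and $C_q(e)\ne C_q(\gamma_0)$ because $\omega_q\subseteq\omega_p$. So the cluster $C_q(e)$, which is diagonal for $e$, is off-diagonal for $\gamma_0$: $|f_{\gamma_0}(C_q(e))|=|g_{\gamma_0}(C_q(e))|\le|g_{\gamma_0}|$. Therefore, on $\Lambda$,
\[
\varphi\le|f_e(C_q(e))|+|g_e|\le|f_e-f_{\gamma_0}|+|g_{\gamma_0}|+|g_e|.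
\]
Take norms in $L^2(\Omega)$ after multiplying by $\mathbf 1_\Lambda$. Writing $\gamma_0$ as a product of $\ell$ generators, \eqref{eq:telescope} gives $\|f-U_{\gamma_0}f\|\le\ell\delta$, and \eqref{eq:step2} bounds each of the last two terms by $|S|^{1/4}\delta^{1/2}$. In the other direction, $\|\varphi\mathbf 1_\Lambda\|_{L^2}\ge\sqrt\beta\,\mathbb E\varphi-\|\varphi-\mathbb E\varphi\|_{L^2}\ge\sqrt\beta\,\mathbb E\varphi-\kappa\delta$ by \eqref{eq:step1}. Together,
\[
\sqrt\beta\,\mathbb E\varphi\le(\kappa+\ell)\delta+2|S|^{1/4}\delta^{1/2}.
\]
Suppose $\delta<\delta_0$. By \eqref{eq:delta0} the right side is at most $\frac12\sqrt\beta$, while \eqref{eq:step1} and $\varphi\ge0$ give $\mathbb E\varphi\ge\sqrt3/2$. This is a contradiction, so $\delta\ge\delta_0$. By homogeneity, \eqref{eq:gap} holds for all finite combinations in $\mathcal H_q$, for every $q\in(p_1,p)\setminus\mathcal D$, with the same $\delta_0$.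

\subsection*{Step 4: the limit $q\uparrow p$}
Fix finitely many coefficients $a_\gamma$. By \eqref{eq:coeff}, both sides of \eqref{eq:gap} in $\mathcal H_q$ are finite linear combinations of values of $\psi_q$ with coefficients independent of $q$; for instance $\|f\|^2=\sum_{\gamma,\gamma'}a_\gamma a_{\gamma'}\psi_q(\gamma^{-1}\gamma')$. Since $\mathcal D$ is countable, $p$ is a limit of parameters $q\in(p_1,p)\setminus\mathcal D$, and it suffices to show $\psi_q(\gamma)\to\psi_p(\gamma)$ as $q\uparrow p$. The events $G_q=\{e\leftrightarrow\gamma\text{ in }\omega_q,\ |C_q(e)|=\infty\}$ increase with $q$, so we must show that $G_p=\bigcup_{q<p}G_q$ up to a null set. The point is that an infinite cluster at $p$ should not break into finite pieces below $p$. On $G_p$, by (HP), $C_p(e)$ contains an infinite cluster $K$ of $\omega_{p_1}$. Choose paths in $\omega_p$ from $e$ to $K$ and from $e$ to $\gamma$. Their finitely many edges have labels less than $p$, so they lie in $\omega_q$ for some $q\in(p_1,p)$, and then $G_q$ holds. This completes the proof of Proposition~\ref{prop:gap}, and with it of Theorems~\ref{thm:A} and~\ref{thm:B}(i). \qed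

\section{The unique cluster and the two-point function}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $c_\infty(\omega)$ be the unique infinite cluster of $\omega_p$. Almost every fiber is a single point, so $\mathcal H_p=L^2(\Omega)$, $U$ is the representation $\pi$ of Lemma~\ref{lem:koopman}, and $U_\gamma\xi=\mathbf 1[\gamma\in c_\infty]$. Hence $U(\nu)^n\xi=\nu^{*n}(c_\infty)$, and Lemma~\ref{lem:koopman}(b), which does not require nonamenability, gives $\nu^{*n}(c_\infty)\to\mathbb E\xi=\theta(p)$ in $L^2(\Omega)$. The vectors $U(\nu)^n\xi$ lie in the closed subspace $\mathcal H_{p,\xi}$, so the constant $\theta(p)$ is a nonzero invariant vector of it.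

Along a subsequence $(n_k)$ the convergence holds almost surely. On the event $|C_p(e)|=\infty$ we have $c_\infty=C_p(e)$. Since $\omega_p$ has law $\mu_p$, \eqref{eq:pn} shows that $p_{n_k}(x)\to\theta(p)>0$ for almost every $x\in U_\infty$. Then $p_{n_k}(x)^{1/n_k}\to1$, and $\rho^{\mathcal S}_\nu(x)=1$ because $p_n\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
By Lemma~\ref{lem:Lambda}, $\Gamma$ is nonamenable and $p>p_c$. So $\rho=\|\lambda(\nu)\|<1$ by (K), and $\nu^{*n}(\gamma)=\langle\lambda(\nu)^n\mathbf 1_{\{e\}},\mathbf 1_{\{\gamma\}}\rangle\le\rho^n$ for every $\gamma$. We have $\sum_\gamma\nu^{*n}(\gamma)\tau_p(e,\gamma)=\mathbb E[\nu^{*n}(C_p(e))]$, and we split according to the size of $C_p(e)$. The event $|C_p(e)|=\infty$ contributes at most $r^n$ by part (i) and \eqref{eq:moments}. The event $n\le|C_p(e)|<\infty$ contributes at most its probability, which is at most $Ce^{-cn}$ by (HH). On the event $|C_p(e)|<n$ we have $\nu^{*n}(C_p(e))\le n\rho^n$. Thus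
\[
\sum_\gamma\nu^{*n}(\gamma)\tau_p(e,\gamma)\le r^n+Ce^{-cn}+n\rho^n,
\]
which is at most a constant times $r_1^n$ for any $r_1\in(\max\{r,e^{-c},\rho\},1)$. For $q\le p$ use $\tau_q\le\tau_p$.
\end{proof}

\begin{remark}\label{rem:pu}
The passage through parameters $q<p$ is needed because Lemma~\ref{lem:close} may not apply at $p$ itself. Suppose that $p=p_u<1$ and that there are infinitely many infinite clusters at $p$. Then there are parameters $q>p$ arbitrarily close to $p$ with a unique infinite cluster. For these, $\mathcal H_q=L^2(\Omega)$ and
\[
\sum_\gamma\nu_0^{*2n}(\gamma)\tau_q(e,\gamma)\ge\|U(\nu_0)^n\xi\|^2\ge\big(\mathbb E\,U(\nu_0)^n\xi\big)^2=\theta(q)^2\ge\theta(p)^2 ,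
\]
where $\nu_0$ is uniform on $S$. At $p$ the same finite sum is less than $\theta(p)^2$ for large $n$, by Theorem~\ref{thm:B}(iii). So one of the functions $q\mapsto\tau_q(e,\gamma)$ is discontinuous at $p$, that is, $p\in\mathcal D$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLPS}
Benjamini, Lyons, Peres and Schramm, \emph{Ann. Probab.} \textbf{27} (1999), 1347--1356.

\bibitem{HP}
H\"aggstr\"om and Peres, \emph{Probab. Theory Related Fields} \textbf{113} (1999).

\bibitem{Hayes}
Ben Hayes, \emph{Coamenability and cospectral radius for orbit equivalence relations}, arXiv:2410.16480 (2024).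

\bibitem{HH}
Hermon and Hutchcroft, \emph{Invent. Math.} \textbf{224} (2021).

\bibitem{LS}
Lyons and Schramm, \emph{Ann. Probab.} \textbf{27} (1999), 1809--1836.

\end{thebibliography}
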